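# Dihedral rigidity of polyhedra in hyperbolic 3-space

## 1. Curvature and angle bounds force a hyperbolic polyhedron

Let $\mathbb R^3_+=\{x=(x^1,x^2,x^3):x^1>0\}$, let $\delta$ be the Euclidean metric, and let $b=(x^1)^{-2}\delta$, so that $(\mathbb R^3_+,b)$ is hyperbolic $3$-space. For a Euclidean unit vector $a$ and $s\in\mathbb R$ put $Z(a,s)=\{x\in\mathbb R^3_+: a\cdot x=s\}$.

**Theorem 1.** Let $\bar P\subset\mathbb R^3_+$ be a compact polyhedron enclosed by finitely many planes $Z(a_i,s_i)$ and convex in $(\mathbb R^3_+,\delta)$, with faces $\bar F_i\subset Z(a_i,s_i)$, where $a_i$ is the outward Euclidean unit normal. Let $(M^3,g)$ be a compact Riemannian manifold diffeomorphic to $\bar P$, with corresponding faces $F_i$. Assume: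

1. the scalar curvature satisfies $R_g\ge-6$;
2. the mean curvature of each face of $M$ is at least that of the corresponding face of $\bar P$ (both with respect to the outward unit normal);
3. the dihedral angles satisfy $\measuredangle_{ij}M\le\measuredangle_{ij}\bar P$ along every edge.

Then there are numbers $s_i'$ and an isometry from $(M,g)$ onto a polyhedron $P'=\{x:a_i\cdot x\le s_i'\ \forall i\}\subset(\mathbb R^3_+,b)$ of the same combinatorial type as $\bar P$, carrying $F_i$ onto $P'\cap Z(a_i,s_i')$ for every $i$.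

The statement is posed as a conjecture, to be proved or disproved, in Xiaoxiang Chai and Gaoming Wang, "Dihedral rigidity in hyperbolic 3-space", arXiv:2208.03859 (2022). It is true, and these notes prove it.

Conventions. For a surface with unit normal $\nu$ the second fundamental form is $A(X,Y)=\langle\nabla_X\nu,Y\rangle$ and the mean curvature is $H=\operatorname{tr}A$. If two faces with outward unit normals $\nu_i,\nu_j$ meet along an edge, the dihedral angle $\theta\in(0,\pi)$ is given by $\cos\theta=-\langle\nu_i,\nu_j\rangle$. For $M$ these are computed with $g$, for $\bar P$ with $b$. We write $\bar P=\{a_i\cdot x\le s_i\ \forall i\}$ with an irredundant list of planes; $\bar P$ has non-empty interior. "Diffeomorphic" means that after pulling back we may take $M=\bar P$ as a manifold, $g$ a metric on $\bar P$ that is smooth up to the boundary (it extends smoothly to a neighbourhood), and $F_i=\bar F_i$ as sets. Vertices may have any number of faces, and angles may be obtuse.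

So the theorem says: three inequalities, one on the interior, one on faces, one on edges, leave no freedom except the positions $s_i'$ of the faces. That freedom is real, as an example in Section 2 shows.

## 2. Planes in the half space, and warped boxes by hand

In $(\mathbb R^3_+,b)$ use the orthonormal frame $e_j=x^1\partial_j$. Its Levi-Civita connection is
$$\nabla_Xe_j=\langle X,e_j\rangle e_1-\delta_{1j}X. \tag{1}$$
Indeed $\langle\nabla_Xe_j,e_k\rangle=\langle X,e_j\rangle\delta_{1k}-\delta_{1j}\langle X,e_k\rangle$ is skew in $j,k$, so (1) defines a metric connection. It is torsion free because the dual forms $\theta^j=dx^j/x^1$ satisfy $d\theta^j=\theta^j\wedge\theta^1$, which is the skew part of (1).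

The outward $b$-unit normal of $\bar F_i$ is $\nu=\sum_ja_i^je_j$ with constant coefficients. For $X$ tangent to the face, (1) gives $\nabla_X\nu=\langle X,\nu\rangle e_1-a_i^1X=-a_i^1X$. Hence $A=-a_i^1b$ and $H=-2a_i^1$: every plane is umbilic, and its mean curvature depends only on $a_i$. (For the horosphere $x^1=1$ with normal $e_1$ we get $-2$.) Since $b$ is conformal to $\delta$, the dihedral angle $\beta_{ij}$ of $\bar P$ satisfies $\cos\beta_{ij}=-a_i\cdot a_j$. With $\theta_{ij}$ the angles of $(M,g)$, the hypotheses read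
$$R_g\ge-6,\qquad H_{F_i}\ge-2a_i^1,\qquad \langle\nu_i,\nu_j\rangle_g=-\cos\theta_{ij}\le a_i\cdot a_j\ \text{ on edges.}\tag{2}$$
The position $s_i$ has disappeared. Only the vectors $a_i$ enter.

The simplest test. Let $\bar P$ be a box $\{1\le x^1\le e^{T_0},\ 0\le x^2,x^3\le1\}$ and $M=[0,T]\times[0,1]^2$ with $g=dt^2+f(t)^2(dy^2+dz^2)$, where $t=T$ corresponds to the top $a=(1,0,0)$ and $t=0$ to the bottom $a=(-1,0,0)$. All angles are $\pi/2$. The four side faces are totally geodesic (they are fixed by local reflections), as in $\bar P$. With $h=f'/f$ we have $R=-4f''/f-2(f'/f)^2=-4h'-6h^2$, and the slice $\{t\}\times[0,1]^2$ has mean curvature $2h$ in direction $\partial_t$. So (2) becomes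
$$h'\le\tfrac32(1-h^2),\qquad h(T)\ge-1,\qquad h(0)\le-1 .$$
Put $k=h+1$. Then $k'\le c(t)k$ with $c=\frac32(2-k)$, so $k\,e^{-\int c}$ is non-increasing; it starts $\le0$ and ends $\ge0$, hence $k\equiv0$. So $f(t)=f(0)e^{-t}$, and with $x^1=e^t$, $x^2=f(0)y$, $x^3=f(0)z$ we see that $M$ is the box $\{1\le x^1\le e^T,\ 0\le x^2,x^3\le f(0)\}$ in $(\mathbb R^3_+,b)$. The theorem holds in this family, and the numbers $s_i'$ are arbitrary: nothing ties $T$ to $T_0$.

For general $g$ there is no ordinary differential equation. The substitute is a first-order system.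

## 3. Quaternions as spinors, and the boundary condition

Let $\mathbb H$ have basis $1,q_1,q_2,q_3$ with $q_1q_2=q_3$, and $\operatorname{Im}\mathbb H=\mathbb R^3$. For $p,q\in\operatorname{Im}\mathbb H$,
$$pq=-\langle p,q\rangle+p\times q .$$
Left and right multiplications by imaginary quaternions are skew, $|xy|=|x||y|$, and $\langle xp,xq\rangle=|x|^2\langle p,q\rangle$. Conjugation $p\mapsto h^{-1}ph$ by $h\ne0$ is a rotation of $\operatorname{Im}\mathbb H$, and every rotation arises so.

**Definition (datum).** A datum on $\bar P$ is a pair $\mathfrak d=(g,N)$: a smooth metric $g$ on $\bar P$ and smooth maps $N_i:F_i\to S^2\subset\operatorname{Im}\mathbb H$. Example: $(b,a)$, with $N_i=a_i$ constant.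

Let $f_1,f_2,f_3$ be the $g$-orthonormal frame obtained from $\partial_1,\partial_2,\partial_3$ by Gram–Schmidt. Identify a vector $X=\sum X^kf_k$ with the quaternion $\sum X^kq_k$; vectors always act from the left. For $\psi:\bar P\to\mathbb H$ put
$$\nabla_X\psi=X(\psi)+\tfrac14\sum_{k,l}\langle\nabla_Xf_k,f_l\rangle f_kf_l\psi,\qquad D\psi=\sum_kf_k\nabla_{f_k}\psi .\tag{3}$$
This is a real form of the spinor bundle with its Levi-Civita connection. The connection is metric, since $f_kf_l$ ($k\ne l$) is an imaginary quaternion and acts skewly. It satisfies $\nabla_X(Y\psi)=(\nabla_XY)\psi+Y\nabla_X\psi$: the commutator of $f_kf_l$ with $f_m$ is $2\delta_{km}f_l-2\delta_{lm}f_k$, so with $\omega_{kl}=\langle\nabla_Xf_k,f_l\rangle$ the commutator of $\frac14\sum\omega_{kl}f_kf_l$ with $f_m$ is $\sum_l\omega_{ml}f_l=\nabla_Xf_m$. Right multiplication by a constant quaternion is parallel and commutes with $D$. The textbook Lichnerowicz formula reads $D^2=\nabla^*\nabla+\frac R4$.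

**Definition (boundary spaces).** On $F_i$ with outward unit normal $\nu=\nu_i$ let $\chi_ih=-\nu_ihN_i$ and $V_i^\pm=\ker(\chi_i\mp1)$. Equivalently, $h\in V_i^\pm$ iff $\nu_ih=\pm hN_i$. Example: if $\nu=N=q_3$ then $V^+=\operatorname{span}(1,q_3)$, $V^-=\operatorname{span}(q_1,q_2)$.

The map $\chi_i$ is symmetric (a product of two commuting skew maps, up to sign) and $\chi_i^2=1$. It commutes with left multiplication by $\nu_i$ and anticommutes with left multiplication by any $\tau\perp\nu_i$. Hence
$$V_i^+\perp V_i^-,\quad \nu_iV_i^\pm=V_i^\pm,\quad \tau V_i^\pm=V_i^\mp\ \ (\tau\perp\nu_i,\ |\tau|=1),\quad \dim V_i^\pm=2 .\tag{4}$$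
Let $H^1_\pm=H^1_\pm(\mathfrak d)=\{\psi\in H^1(\bar P;\mathbb H):\psi\in V_i^\pm\text{ a.e. on }F_i\}$. Replacing $N$ by $-N$ exchanges $H^1_+$ and $H^1_-$.

What we are looking for is visible in the model. On $(\bar P,b)$ the Gram–Schmidt frame is $e_j=x^1\partial_j$. Take the real function $\psi=(x^1)^{-1/2}$. By (1), $\frac14\sum\langle\nabla_Xe_k,e_l\rangle q_kq_l=\frac14(Xq_1-q_1X)=\frac12X\times q_1$, and $X(\psi)=-\frac12\langle X,q_1\rangle\psi$. Together
$$\nabla_X\psi=\tfrac12X\psi q_1,\qquad \nu_i\psi=a_i\psi=\psi a_i\ \text{ on }F_i .\tag{5}$$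
The plan: under (2), produce a nonzero $\psi$ on $(\bar P,g)$ with (5), then reconstruct the coordinates from it ($x^1$ will be $|\psi|^{-2}$).

## 4. Integration by parts on the polyhedron

$\|\cdot\|$ is the $L^2$ norm, $\partial u$ the full coordinate gradient, and $\Sigma$ the union of all edges and vertices.

Green's formula. Moving the skew maps $f_k$ across and using the divergence theorem, for $\psi,\varphi\in H^1$,
$$\int\langle D\psi,\varphi\rangle-\langle\psi,D\varphi\rangle=\int_\partial\langle\nu\psi,\varphi\rangle .\tag{6}$$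
For $\psi\in H^1_+$, $\varphi\in H^1_-$ the right side vanishes, since $\nu\psi\in V_i^+\perp V_i^-$.

Trace inequality. Fix $x_0\in\operatorname{int}\bar P$ and let $Y=x-x_0$. On $F_i$ we have $Y\cdot a_i=s_i-a_i\cdot x_0\ge c_0>0$. Integrating $\operatorname{div}(Y|u|^2)=3|u|^2+2\langle u,\partial_Yu\rangle$ gives, for every $\epsilon>0$,
$$\int_\partial|u|^2\le\epsilon\|\partial u\|^2+C_\epsilon\|u\|^2,\qquad u\in H^1(\bar P).\tag{7}$$
With Rellich's theorem: if $u_k\rightharpoonup u$ weakly in $H^1$, the traces converge strongly in $L^2(\partial\bar P)$ (apply (7) to $u_k-u$).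

**Lemma 2 (density).** Elements of $H^1_\pm$ that are smooth and vanish near $\Sigma$ are dense in $H^1_\pm$. The same holds (with compact support) on polyhedral cones in $\mathbb R^3$ with smooth data, and on spherical polygons and planar sectors, with $\Sigma$ the set of corners.

*Proof.* All operations except the last are multiplications by scalar functions, so they respect the boundary conditions. First cut off to compact support. Then replace $\psi$ by $T_k\psi=\psi\min(1,k/|\psi|)$. Radial projection onto a ball is $1$-Lipschitz, so $|\partial T_k\psi|\le|\partial\psi|$, and $\|\partial(T_k\psi-\psi)\|\le2\|\partial\psi\|_{L^2(|\psi|>k)}\to0$. So we may take $\psi$ bounded.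

Let $d=\operatorname{dist}(\cdot,\Sigma)$ and let $\eta_\delta$ be $0$ for $d\le\delta^2$, $1$ for $d\ge\delta$, and linear in $\log d$ between. On the support of $\psi$ we have $|\{d\le t\}|\le Ct^2$. Here $|\nabla\eta_\delta|\le\frac1{d\log(1/\delta)}$, and summing over dyadic shells $\int_{\delta^2<d<\delta}d^{-2}\le C\log(1/\delta)$. So $\int|\nabla\eta_\delta|^2\le C/\log(1/\delta)\to0$, and $\eta_\delta\psi\to\psi$ in $H^1$.

Now $\psi$ vanishes near $\Sigma$ and has compact support. By a partition of unity it is supported in the interior (mollify) or near a point of an open face $F_i$. In the latter case take smooth $h_1,\dots,h_4$ near this point, pointwise an orthonormal basis of $\mathbb H$, with $h_1,h_2\in V_i^\pm$ and $h_3,h_4\in V_i^\mp$ on $F_i$, and write $\psi=\sum c_ah_a$. Approximate $c_1,c_2$ by even reflection and mollification. The functions $c_3,c_4$ have zero trace, so they lie in $H^1_0$ and are limits of functions in $C_c^\infty$ of the open half-ball. In two dimensions the argument is the same. $\square$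

The next lemma is where the three curvature terms appear. Let $\tau_1,\tau_2$ be an orthonormal tangent frame of a face, $|dN|_1=|\partial_{\tau_1}N|+|\partial_{\tau_2}N|$, and
$$\hat\nabla_X\psi=\nabla_X\psi-\tfrac12X\psi q_1,\qquad \hat D\psi=\sum f_k\hat\nabla_{f_k}\psi=D\psi+\tfrac32\psi q_1 .$$

**Lemma 3 (Weitzenböck with boundary).** For $\psi\in H^1_\pm$,
$$\int|D\psi|^2=\int|\nabla\psi|^2+\tfrac R4|\psi|^2+\tfrac12\int_\partial H|\psi|^2-\tfrac12\int_\partial\sum_\alpha\langle\psi,\nu\tau_\alpha\psi(\partial_\alpha N)N\rangle ,\tag{8}$$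
and the last integrand is bounded by $|dN|_1|\psi|^2$. For $\psi\in H^1_+$, with $N\cdot q_1$ the first component of $N$,
$$\int|\hat D\psi|^2\ge\int|\hat\nabla\psi|^2+\tfrac14\int(R+6)|\psi|^2+\tfrac12\int_\partial\big(H+2\,N\cdot q_1-|dN|_1\big)|\psi|^2 .\tag{9}$$

*Proof.* All terms are continuous in $H^1$ by (7). By Lemma 2 we may take $\psi$ smooth and vanishing near $\Sigma$, so no edge terms occur. Treat the sign $+$; for $-$ replace $N$ by $-N$, which does not change $(\partial_\alpha N)N$.

**Step 1: isolate the boundary term.** From (6) with $\varphi=D\psi$ and Lichnerowicz,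
$$\int|D\psi|^2=\int|\nabla\psi|^2+\tfrac R4|\psi|^2-\int_\partial\langle\psi,\nabla_\nu\psi+\nu D\psi\rangle,\qquad \nabla_\nu\psi+\nu D\psi=\sum_\alpha\nu\tau_\alpha\nabla_\alpha\psi ,$$
because $\nu\nu=-1$.

**Step 2: remove the tangential derivatives using the boundary condition.** By (4), $\chi\nu\tau_\alpha=-\nu\tau_\alpha\chi$. Since $\chi\psi=\psi$ and $\chi$ is symmetric, $\langle\psi,\nu\tau_\alpha w\rangle=-\langle\psi,\nu\tau_\alpha\chi w\rangle$, so $\langle\psi,\nu\tau_\alpha\nabla_\alpha\psi\rangle=\frac12\langle\psi,\nu\tau_\alpha(1-\chi)\nabla_\alpha\psi\rangle$. Differentiating $\nu\psi=\psi N$ along the face,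
$$\nu\nabla_\alpha\psi=\nabla_\alpha\psi\,N+\psi\,\partial_\alpha N-(\nabla_\alpha\nu)\psi .$$
Multiply by $N$ on the right, use $NN=-1$ and $\psi N=\nu\psi$:
$$(1-\chi)\nabla_\alpha\psi=\nabla_\alpha\psi+\nu\nabla_\alpha\psi N=\psi(\partial_\alpha N)N-(\nabla_\alpha\nu)\nu\psi .$$

**Step 3: recognise the mean curvature.** As $A$ is symmetric, $\sum_\alpha\tau_\alpha\nabla_\alpha\nu=-H$. So $-\frac12\sum_\alpha\langle\psi,\nu\tau_\alpha(\nabla_\alpha\nu)\nu\psi\rangle=\frac12H\langle\psi,\nu\nu\psi\rangle=-\frac12H|\psi|^2$. Inserting this in Step 1 gives (8). The bound on the last integrand is clear, as all multiplications are by unit quaternions except $\partial_\alpha N$.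

**Step 4: add the twist.** Expanding, with $-\sum_k\langle\nabla_{f_k}\psi,f_k\psi q_1\rangle=\langle D\psi,\psi q_1\rangle$,
$$|\hat\nabla\psi|^2=|\nabla\psi|^2+\langle D\psi,\psi q_1\rangle+\tfrac34|\psi|^2,\qquad|\hat D\psi|^2=|D\psi|^2+3\langle D\psi,\psi q_1\rangle+\tfrac94|\psi|^2 .$$
By (6) with $\varphi=\psi q_1$, and since right multiplication by $q_1$ is skew and commutes with $D$,
$$2\int\langle D\psi,\psi q_1\rangle=\int_\partial\langle\nu\psi,\psi q_1\rangle=\int_\partial\langle\psi N,\psi q_1\rangle=\int_\partial (N\cdot q_1)|\psi|^2 .$$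
Thus $\int|\hat D\psi|^2-\int|\hat\nabla\psi|^2=\int|D\psi|^2-|\nabla\psi|^2+\frac32|\psi|^2+\int_\partial(N\cdot q_1)|\psi|^2$, and (8) gives (9). $\square$

A consequence. By (8), $\|\nabla u\|^2\le\|Du\|^2+C\|u\|^2+C\int_\partial|u|^2$, and $\|\partial u\|^2\le C(\|\nabla u\|^2+\|u\|^2)$. Using (7) with $\epsilon$ small to absorb,
$$\|u\|_{H^1}\le C(\|Du\|+\|u\|),\qquad u\in H^1_\pm(\mathfrak d),\tag{10}$$
with $C$ depending only on $\bar P$, a constant $c$ with $c^{-1}\delta\le g\le c\,\delta$, and bounds for $\|g\|_{C^2}$, $\|N\|_{C^1}$.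

## 5. Equal angles destroy transversality, and a tilt restores it

Formula (9) suggests taking $N_i=a_i$. Then $dN=0$, $N_i\cdot q_1=a_i^1$, and under (2) every term on the right of (9) is $\ge0$. A nonzero $\psi\in H^1_+(g,a)$ with $\hat D\psi=0$ would satisfy $\hat\nabla\psi=0$, which is (5). So only existence is missing, and a natural route is an index argument for the boundary problem $\nu_i\psi=\psi a_i$.

Here is where this stops. Suppose $h\neq0$ lies in $V_i^+\cap V_j^+$ at an edge point. Then $N_k=h^{-1}\nu_kh$ for $k=i,j$, and conjugation is a rotation, so $\langle N_i,N_j\rangle=\langle\nu_i,\nu_j\rangle$. Conversely, if these products agree, some rotation takes the pair $(\nu_i,\nu_j)$ to $(N_i,N_j)$, and $V_i^+\cap V_j^+\ne0$. So with $N=a$ the two boundary conditions at an edge are transverse exactly where $\theta_{ij}\neq\beta_{ij}$. The hypothesis allows $\theta=\beta$ at some points and $\theta<\beta$ at nearby ones, and then the dimension of $V_i^+\cap V_j^+$ jumps. No invertible linear map can carry the pair $(V_i^+,V_j^+)$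 at one point to the pair at the other, so freezing coefficients at a point, the standard way to prove regularity, is not available. In the rigid case, equality holds along all edges.

**Definition (strict datum).** A datum $(g,N)$ is strict if $\langle\nu_i,\nu_j\rangle<\langle N_i,N_j\rangle$ on every closed edge $F_i\cap F_j$. Equivalently $\theta<\beta\le\pi$ where $\cos\beta=-\langle N_i,N_j\rangle$ and $\theta$ is the dihedral angle of $g$. If $(g,N)$ is strict, so is $(g,-N)$, and
$$V_i^\pm\cap V_j^\pm=0,\qquad \mathbb H=V_i^\pm\oplus V_j^\pm\quad\text{on edges.}\tag{11}$$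

The way past the obstacle is to tilt all the $a_i$ slightly towards one common direction, so that they come closer to each other. With $Y=x-x_0$ as before, for $\sigma\in[0,1]$ let
$$N_i^{(\sigma)}=\frac{(1-\sigma)a_i+\sigma Y}{|(1-\sigma)a_i+\sigma Y|}\quad\text{on }F_i .$$
The numerator has positive product with $a_i$, so this is smooth, and $N_i^{(\epsilon)}=a_i+O(\epsilon)$ in $C^1$.

**Lemma 4.** On each edge $\langle N_i^{(\sigma)},N_j^{(\sigma)}\rangle>a_i\cdot a_j$ for all $\sigma\in(0,1]$.

*Proof.* Let $c=a_i\cdot a_j\in(-1,1)$. For $\sigma=1$ both vectors are $Y/|Y|$ and the product is $1>c$. For $\sigma<1$ put $\tau=\frac\sigma{1-\sigma}>0$, $T=\tau Y\cdot(a_i+a_j)+\tau^2|Y|^2>0$, $A=|a_i+\tau Y|^2$, $B=|a_j+\tau Y|^2$. Then $A,B\ge1$ and $\frac{A+B}2=1+T$, so $1\le\sqrt{AB}\le1+T$, and $\langle N_i^{(\sigma)},N_j^{(\sigma)}\rangle=\frac{c+T}{\sqrt{AB}}$. If $c+T\ge0$, this is $\ge\frac{c+T}{1+T}>c$, because $T(1-c)>0$. If $c+T<0$, it is $\ge c+T>c$. $\square$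

So under (2) the datum $(g,N^{(\sigma)})$ is strict for every $\sigma\in(0,1]$: $\langle\nu_i,\nu_j\rangle_g\le a_i\cdot a_j<\langle N^{(\sigma)}_i,N_j^{(\sigma)}\rangle$. The price is an error $O(\epsilon)$ in the boundary term of (9), which disappears as $\epsilon\to0$. The other end $\sigma=1$ is a bonus: $N^{(1)}_i=N_j^{(1)}$ on edges, so $(g,N^{(1)})$ is strict for every metric $g$. That will let us deform $g$ freely.

What remains: a regularity theorem for strict data (Section 6), deformation invariance of the index (Section 7), the index (Section 8), the limit (Section 9), and the geometry (Section 10).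

## 6. Self-adjointness for strict data

**Proposition 5.** For strict $\mathfrak d$ the operator $\mathfrak D(u_+,u_-)=(Du_-,Du_+)$ with domain $H^1_+\oplus H^1_-$ is self-adjoint in $L^2\oplus L^2$. Consequently $D_\pm:=D|_{H^1_\pm}$ satisfy $D_+^*=D_-$, and $D_+:H_+^1\to L^2$ is Fredholm with $\operatorname{ind}D_+=\dim\ker D_+-\dim\ker D_-$.

The consequence follows from self-adjointness, (10) and Rellich: the kernel is finite-dimensional, the range is closed, and its orthogonal complement is $\ker D_+^*=\ker D_-$. Symmetry of $\mathfrak D$ is (6). It remains to show that the domain of the adjoint is no larger. Since $N\to-N$ exchanges the signs, this amounts to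

> (R) If $\varphi,f\in L^2$ and $\int\langle D\psi,\varphi\rangle=\int\langle\psi,f\rangle$ for all $\psi\in H^1_+$, then $\varphi\in H^1_-$.

(R) is local. If $\zeta$ is a scalar cutoff, then $\zeta D\psi=D(\zeta\psi)-(\operatorname{grad}\zeta)\psi$, so $\zeta\varphi$ satisfies the hypothesis of (R) with $f$ replaced by $\zeta f+(\operatorname{grad}\zeta)\varphi$. Hence it suffices to treat $\varphi,f$ supported near a given point. We climb in dimension: planar sectors, then spherical polygons, then flat cones, then $\bar P$. Both separations of variables end in the same scalar equation.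

**Lemma 6.** Let $m<0$ or $m>1$, $F\in L^2(\mathbb R,dt)$, and let $w$ satisfy $w'+mw=-F$ and $\int w^2e^{2t}dt<\infty$. Then $\|w\|\le\|F\|/|m|$ and $\|w'\|\le2\|F\|$ in $L^2(dt)$.

*Proof.* Convolving $F$ with a one-sided exponential kernel of $L^1$ norm $1/|m|$ gives a solution $w_p\in L^2$ with $\|w_p\|\le\|F\|/|m|$: for $m>0$, $w_p(t)=-\int_{-\infty}^te^{-m(t-s)}F(s)ds$, and for $m<0$, $w_p(t)=\int_t^\infty e^{-m(t-s)}F(s)ds$. Then $w-w_p=\mathrm{const}\cdot e^{-mt}$. If $m<0$: on $t>0$ both $w$ and $w_p$ are in $L^2(dt)$, and $e^{-mt}$ is not, so the constant is $0$. If $m>1$: on $t<0$ both are in $L^2(e^{2t}dt)$, and $e^{-mt}$ is not, so the constant is $0$. Finally $\|w'\|\le\|F\|+|m|\|w\|\le2\|F\|$. $\square$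

### 6.1 Planar sectors: where the angle condition enters

Let $\omega_0$ be a unit imaginary quaternion and $p_1,p_2$ an orthonormal basis of $\omega_0^\perp\subset\operatorname{Im}\mathbb H$ with $p_1p_2=\omega_0$, hence $p_2\omega_0=p_1$, $\omega_0p_1=p_2$. On functions of $y\in\omega_0^\perp$ let $\mathcal G_0=\sum_\alpha p_\alpha\omega_0\partial_{y_\alpha}$. Let $\Omega\subset\omega_0^\perp$ be the plane, a half-plane, or a sector of angle $\theta\in(0,\pi)$ with vertex $0$, with outward normals $\nu_i$ and constants $N_i\in S^2$; for a sector assume $\langle\nu_1,\nu_2\rangle<\langle N_1,N_2\rangle$. $H^1_+(\Omega)$ consists of the $H^1$ functions with values in $V_i^+$ on side $i$.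

**Lemma 7.** If $v,f'\in L^2(\Omega)$ have compact support in the closure of $\Omega$ and $\int\langle\mathcal G_0w,v\rangle=\int\langle w,f'\rangle$ for all $w\in H^1_+(\Omega)$, then $v\in H^1_+(\Omega)$.

*Proof.* **Step 1: the plane.** The maps $p_\alpha\omega_0$ are skew, so $\mathcal G_0v=f'$ as distributions. They are left multiplications by orthogonal unit imaginary quaternions, so $|\sum\xi_\alpha p_\alpha\omega_0h|=|\xi||h|$. By Fourier transform (after complexification) $\partial v\in L^2$.

**Step 2: a half-plane, by reflection.** Let $\tau$ be tangent to the line, $R$ the reflection in it, $\chi=-\nu(\cdot)N$. As $\omega_0,\tau\perp\nu$, $\chi$ anticommutes with $\nu\omega_0$ and commutes with $\tau\omega_0$. So $\mathcal G_0(\chi W\circ R)=\chi(\mathcal G_0W)\circ R$. Put $\tilde v=v$ on the half-plane and $\tilde v=\chi v\circ R$ on the other side, and likewise $\tilde f$. For $W\in C_c^\infty(\mathbb R^2)$ the function $W+\chi W\circ R$ is an admissible test function, as it equals $(1+\chi)W$ on the line. Hence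
$$\int_{\mathbb R^2}\langle\mathcal G_0W,\tilde v\rangle=\int_\Omega\langle\mathcal G_0(W+\chi W\circ R),v\rangle=\int_\Omega\langle W+\chi W\circ R,f'\rangle=\int_{\mathbb R^2}\langle W,\tilde f\rangle .$$
By Step 1, $\tilde v\in H^1(\mathbb R^2)$, and equality of its two traces gives $v=\chi v$ on the line.

**Step 3: the angular operator of a sector and its spectrum.** Take polar coordinates $(\rho,\phi)$, $0\le\phi\le\theta$, with $p_1$ along $\phi=0$, and let $e_\rho,e_\phi$ be the polar frame, $e_\rho e_\phi=\omega_0$. Then $e_\phi\omega_0=e_\phi e_\rho e_\phi=e_\rho=e_\rho\omega_0(-\omega_0)$, so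
$$\mathcal G_0=J_\phi\big(\partial_\rho+\tfrac1\rho K\big),\qquad J_\phi=e_\rho\omega_0,\qquad K=-\omega_0\partial_\phi .$$
Let $K$ act on $\{\Phi\in H^1([0,\theta];\mathbb H):\Phi(0)\in V_1^+,\ \Phi(\theta)\in V_2^+\}$. Since $\omega_0V_i^+=V_i^-$, $K$ is symmetric. If $\int\langle K\Phi,\Psi\rangle=\int\langle\Phi,F\rangle$ for all such $\Phi$, then $\Psi\in H^1$, $K\Psi=F$, and the boundary terms give $\Psi(0)\perp\omega_0V_1^+=V_1^-$, i.e. $\Psi(0)\in V_1^+$; likewise $\Psi(\theta)\in V_2^+$. So $K$ is self-adjoint, with compact resolvent. It has an orthonormal basis of eigenfunctions $\Phi=e^{\omega_0\kappa\phi}c$ with eigenvalues $\kappa$.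

Write $\kappa=-\lambda$. (Then $\rho^\lambda\Phi$ solves $\mathcal G_0(\rho^\lambda\Phi)=0$: the $\lambda$ are the degrees of homogeneous solutions.) The normals are $\nu_1=-p_2$ and $\nu_2=e^{\omega_0\theta}p_2=e^{\omega_0\theta/2}p_2e^{-\omega_0\theta/2}$. Replacing $\Phi$ by $\Phi h$, with $h$ a constant unit quaternion, replaces $N_i$ by $h^{-1}N_ih$ and does not change the spectrum. As $\langle N_1,N_2\rangle=-\cos\beta$, we may rotate to $N_1=-p_2$, $N_2=e^{\omega_0\beta/2}p_2e^{-\omega_0\beta/2}$. The condition at $\phi=0$ says that $c$ commutes with $p_2$, so $c\in\operatorname{span}(1,p_2)$. The condition at $\phi=\theta$ says that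
$$e^{-\omega_0\theta/2}\,e^{-\omega_0\lambda\theta}\,c\,e^{\omega_0\beta/2}\quad\text{commutes with }p_2,\text{ i.e. lies in }\operatorname{span}(1,p_2).$$
For $c=1$ this is $e^{\omega_0(\beta/2-\theta/2-\lambda\theta)}\in\operatorname{span}(1,\omega_0)$. For $c=p_2$, since $p_2e^{\omega_0t}=e^{-\omega_0t}p_2$, it is $e^{-\omega_0(\theta/2+\lambda\theta+\beta/2)}p_2\in\operatorname{span}(p_1,p_2)$. The two parts decouple, and each requires a sine to vanish. For $m'\in\mathbb Z$:
$$\lambda=\frac{\beta-\theta}{2\theta}+\frac{\pi m'}\theta\qquad\text{or}\qquad\lambda=-\frac{\beta+\theta}{2\theta}+\frac{\pi m'}\theta .\tag{12}$$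
Now use $0<\theta<\beta\le\pi$, so also $\beta+\theta<2\pi$. First family: $m'\ge0$ gives $\lambda>0$; $m'\le-1$ gives $\lambda\le\frac{\beta-\theta-2\pi}{2\theta}<-1$. Second family: $m'\le0$ gives $\lambda\le-\frac{\beta+\theta}{2\theta}<-1$, because $\beta>\theta$; $m'\ge1$ gives $\lambda\ge\frac{2\pi-\beta-\theta}{2\theta}>0$. So no $\lambda$ lies in $[-1,0]$.

**Step 4: separate variables.** Test with $w=h(\rho)\Phi(\phi)$, $h\in C_c^\infty(0,\infty)$. With $c(\rho)=\int\langle J_\phi\Phi,v\rangle d\phi$ and $f_\Phi=\int\langle\Phi,f'\rangle d\phi$ we get $\int(h'+\frac\kappa\rho h)c\,\rho\,d\rho=\int hf_\Phi\,\rho\,d\rho$, i.e. $c'+mc/\rho=-f_\Phi$ with $m=1-\kappa=1+\lambda\notin[0,1]$. Put $t=\log\rho$, $c=w(t)$, $f_\Phi=e^{-t}F(t)$: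
$$w'+mw=-F,\qquad\int F^2dt=\int f_\Phi^2\,\rho\,d\rho,\qquad\int w^2e^{2t}dt=\int c^2\rho\,d\rho<\infty .$$
Lemma 6 gives $\|w\|\le\|F\|/|m|$, $\|w'\|\le2\|F\|$, and $|\kappa|\|w\|\le\frac{1+|m|}{|m|}\|F\|$. The spectrum is discrete, so $|m|$ is bounded below and these constants are uniform. Note $\|w\|^2=\int(c/\rho)^2\rho\,d\rho$ and $\|w'\|^2=\int(c')^2\rho\,d\rho$.

**Step 5: reassemble.** As $J_\phi$ is orthogonal, $c$ is the coefficient of $J_\phi^{-1}v$ along $\Phi$. Let $z=J_\phi^{-1}v=\sum c\,\Phi$. Summing over $\Phi$, and using $|\partial_\phi z|=|Kz|$, the functions $\partial_\rho z$, $\rho^{-1}\partial_\phi z$, $\rho^{-1}z$ are in $L^2$ and are limits of the corresponding partial sums. The partial sums lie in $H^1$ and take values in $V_i^+$ on the sides, hence so does $z$. (The vertex does no harm: multiplying by $\min(1,\rho/\delta)$, whose gradient is at most $1/\rho$ and is supported in $\rho\le\delta$, and letting $\delta\to0$ changes nothing in the limit.) Now $v=J_\phi z$, with $J_\phi$ smooth in $\phi$ and $z/\rho\in L^2$,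 so $v\in H^1$. On side $i$, $J_\phi=\tau\omega_0$ with $\tau$ tangent to the side, which commutes with $\chi_i$. So $v\in H^1_+(\Omega)$. $\square$

**Remark (the wrong inequality).** If $0<\beta<\theta<\pi$, Lemma 7 is false for the sector. Take $\lambda=\frac{\beta-\theta}{2\theta}\in(-\frac12,0)$ from (12), $\Phi$ its eigenfunction, and $v=\zeta(\rho)\rho^\lambda\Phi$ with a cutoff $\zeta=1$ near $0$. Then $v\in L^2$, $f'=\mathcal G_0v=J_\phi\zeta'\rho^\lambda\Phi\in L^2$, and $v$ satisfies the side conditions. Integrating by parts gives $\int\langle\mathcal G_0w,v\rangle=\int\langle w,f'\rangle$ for smooth $w\in H^1_+$ of compact support vanishing near the vertex, hence for all $w\in H^1_+$ by Lemma 2. But $\partial_\rho v\sim\rho^{\lambda-1}$ is not in $L^2$. So the direction of hypothesis 3 is what keeps the problem inside $H^1$. At $\theta=\beta$ the values $\lambda=0,-1$ occur, i.e. $m=1,0$, and Lemma 6 no longer applies.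

### 6.2 The operator on the link of a cone

Let $C$ be $\mathbb R^3$, a half-space, a wedge with dihedral angle in $(0,\pi)$, or a pointed convex polyhedral cone with interior, with flat metric, frame $\partial_k$, and constants $N_i\in S^2$, strict along all edges. Let $L=C\cap S^2$, a sphere, hemisphere, lune, or convex spherical polygon, with geodesic sides and corner angles in $(0,\pi)$ equal to the dihedral angles of $C$. Let $\omega$ be the position vector on $S^2$ and $\tau_1,\tau_2$ a local orthonormal tangent frame with $\tau_1\tau_2=\omega$; then $\tau_1\omega=-\tau_2$, $\tau_2\omega=\tau_1$. Put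
$$\mathcal G\psi=\sum_\alpha\tau_\alpha\omega\,\partial_\alpha\psi=-\tau_2\partial_1\psi+\tau_1\partial_2\psi,\qquad D=\omega\big(\partial_r+\tfrac1r\mathcal G\big).\tag{13}$$
The second formula holds because $\omega\tau_\alpha\omega=-\tau_\alpha\omega\omega=\tau_\alpha$. The side of $L$ in face $i$ lies on the great circle $\nu_i^\perp$. So there $\omega\perp\nu_i$, $\nu_i$ is the outward conormal of $L$, and $\omega V_i^\pm=V_i^\mp$. Let $H^1_+(L)$ be the $H^1$ functions with values in the constant space $V_i^+$ on side $i$.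

Example: on $L=S^2$ constants have $\mathcal Gc=0$, and $\mathcal G(\omega c)=\sum\tau_\alpha\omega\tau_\alpha c=-\sum\tau_\alpha\tau_\alpha\omega c=2\omega c$. So $0$ and $2$ are eigenvalues. They are the ends of the gap in the next lemma.

**Lemma 8.** $\mathcal G$ with domain $H^1_+(L)$ is self-adjoint in $L^2(L;\mathbb H)$ with compact resolvent and has no spectrum in $(0,2)$. Also $\|\nabla\psi\|^2=\|\mathcal G\psi\|^2-\langle\psi,\mathcal G\psi\rangle$ on $H^1_+(L)$.

*Proof.* **Step 1: symmetry.** Left multiplication by $\tau_\alpha\omega$ is skew. In a frame parallel at a given point, $\partial_\alpha\tau_\alpha=-\omega$ and $\partial_\alpha\omega=\tau_\alpha$, so the zero-order term in the integration by parts is $\sum_\alpha(-\omega)\omega+\sum_\alpha\tau_\alpha\tau_\alpha=2-2=0$. Hence $\int\langle\mathcal G\psi,\varphi\rangle-\langle\psi,\mathcal G\varphi\rangle=-\int_{\partial L}\langle\psi,\nu\omega\varphi\rangle=0$ for $\psi,\varphi\in H^1_+(L)$, as $\nu_i\omega V_i^+=V_i^-$.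

**Step 2: the identity and the gap.** Since $\langle\tau_2a,\tau_1b\rangle=\langle a,-\tau_2\tau_1b\rangle=\langle a,\omega b\rangle$, we have $|\mathcal G\psi|^2=|\nabla\psi|^2-2\langle\partial_1\psi,\omega\partial_2\psi\rangle$. For smooth $\psi$ the $1$-form $\langle\psi,\omega\,d\psi\rangle$ has differential whose value on $(\tau_1,\tau_2)$ is
$$\langle\partial_1\psi,\omega\partial_2\psi\rangle-\langle\partial_2\psi,\omega\partial_1\psi\rangle+\langle\psi,\tau_1\partial_2\psi-\tau_2\partial_1\psi\rangle=2\langle\partial_1\psi,\omega\partial_2\psi\rangle+\langle\psi,\mathcal G\psi\rangle ,$$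
as $\omega$ is skew. Let $\psi\in H_+^1(L)$ be smooth and vanish near the corners. Along side $i$ the derivative $\partial_\tau\psi$ is in $V_i^+$, because $V_i^+$ is constant, so $\omega\partial_\tau\psi\in V_i^-\perp\psi$. Stokes' theorem gives $\int2\langle\partial_1\psi,\omega\partial_2\psi\rangle=-\langle\psi,\mathcal G\psi\rangle_{L^2}$, which is the identity; by Lemma 2 it holds on $H^1_+(L)$. As $|\mathcal G\psi|^2\le2|\nabla\psi|^2$, we get $\|\mathcal G\psi\|^2\ge2\langle\psi,\mathcal G\psi\rangle$. An eigenvalue satisfies $\gamma^2\ge2\gamma$, so $\gamma\notin(0,2)$.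

**Step 3: reduce self-adjointness to the plane.** Let $u,f\in L^2(L)$ with $\int\langle\mathcal G\psi,u\rangle=\int\langle\psi,f\rangle$ for all $\psi\in H^1_+(L)$. We must show $u\in H^1_+(L)$. By a partition of unity (scalar cutoffs only change $f$) let $u,f$ be supported near a point $o=\omega_0\in L$, so near that only sides through $o$ are met. Use stereographic coordinates $y\in\omega_0^\perp$ centred at $o$:
$$\omega=\frac{(1-|y|^2)\omega_0+2y}{1+|y|^2},\qquad\text{metric }\mu^2|dy|^2,\quad\mu=\frac2{1+|y|^2}.$$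
Great circles through $o$ are straight lines, so near $o$ the domain is a disc, half-disc, or sector of angle $\theta$. Fix $p_1,p_2\in\omega_0^\perp$ orthonormal with $p_1p_2=\omega_0$, and let $s=\frac{1+\omega_0y}{\sqrt{1+|y|^2}}$, a unit quaternion.

Conjugation by $s$. As $y\perp\omega_0$, $\omega_0y=-y\omega_0$, so $(1+\omega_0y)\omega_0(1-\omega_0y)=(\omega_0+y)(1-\omega_0y)=\omega_0+2y-y\omega_0y=(1-|y|^2)\omega_0+2y$; that is, $s\omega_0s^{-1}=\omega$. For $e\in\omega_0^\perp$, since $ye\in\operatorname{span}(1,\omega_0)$ commutes with $\omega_0$,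
$$(1+\omega_0y)e(1-\omega_0y)=e+\omega_0(ye+ey)-\omega_0ye\omega_0y=e-2\langle y,e\rangle\omega_0+yey,$$
and $yey=|y|^2e-2\langle y,e\rangle y$. Hence
$$ses^{-1}=e-\frac{2\langle y,e\rangle}{1+|y|^2}(\omega_0+y)=\mu^{-1}\partial_e\omega ,$$
the last equality by differentiating the formula for $\omega$. So $sp_\alpha s^{-1}$ is an oriented orthonormal frame of $S^2$, equal to $\mu^{-1}\partial_{y_\alpha}$, and $\mathcal G=\mu^{-1}\sum_\alpha sp_\alpha\omega_0s^{-1}\partial_{y_\alpha}$.

Conformal change. With $u=\mu^{-1/2}sv$ we claim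
$$(\mathcal G-1)u=\mu^{-3/2}s\,\mathcal G_0v.\tag{14}$$
The first-order part is clear. Since $\mu^{-1/2}s=2^{-1/2}(1+\omega_0y)$ has derivative $2^{-1/2}\omega_0p_\alpha$, the zero-order term is
$$\mu^{-1}s\,2^{-1/2}(1+|y|^2)^{-1/2}\sum_\alpha p_\alpha\omega_0(1-\omega_0y)\omega_0p_\alpha\,v .$$
Here $\sum p_\alpha\omega_0\omega_0p_\alpha=2$, and the rest is $\sum p_\alpha y\omega_0p_\alpha=-(\sum p_\alpha yp_\alpha)\omega_0=0$, as $p_1p_1p_1+p_2p_1p_2=-p_1+p_1=0$ and likewise for $p_2$. So the term is $\mu^{-1}\sqrt{2/(1+|y|^2)}\,sv=\mu^{-1/2}sv=u$, which proves (14).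

Boundary condition. On a side through $o$ the conormal $\nu_i=\nu_0\in\omega_0^\perp$ is also the flat normal, and $y\perp\nu_0$ there. So $\omega_0y$ is a multiple of $\nu_0$, $s$ commutes with $\nu_0$, and $\nu_iu=uN_i$ becomes $\nu_0v=vN_i$.

Insert test functions $\psi=\mu^{-1/2}sw$. With area element $\mu^2dy$ we get $\int\langle\mathcal G_0w,v\rangle dy=\int\langle w,f'\rangle dy$ with $f'=\mu^{3/2}s^{-1}f-\mu v\in L^2$. As $v,f'$ have compact support near $0$, this holds for all $w\in H^1_+$ of the full plane, half-plane or sector: multiply $w$ by a cutoff equal to $1$ near these supports. Lemma 7 gives $v\in H^1_+$, hence $u\in H^1_+(L)$.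

So $\mathcal G$ is self-adjoint. By the identity of Step 2 and Rellich its resolvent is compact. $\square$

### 6.3 Flat cones

**Lemma 9.** For $C$ as in 6.2, $\mathfrak D_0(u_+,u_-)=(Du_-,Du_+)$ on $H^1_+(C)\oplus H^1_-(C)$ is self-adjoint, and after complexification $\mathfrak D_0\pm\sqrt{-1}:H^1_+\oplus H^1_-\to L^2\oplus L^2$ is a surjective isometry for the norm $\|u\|_{H^1}^2=\|\nabla u\|^2+\|u\|^2$.

*Proof.* **Step 1: isometry.** Identity (8) on $C$ with $R=H=dN=0$ (via Lemma 2) gives $\|Du\|=\|\nabla u\|$ on $H^1_\pm(C)$. By symmetry $\|(\mathfrak D_0\pm\sqrt{-1})u\|^2=\|\mathfrak D_0u\|^2+\|u\|^2=\|u\|_{H^1}^2$. Surjectivity follows from self-adjointness, that is, from (R) on $C$ for $N$ and $-N$.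

**Step 2: separate variables.** Let $\varphi,f\in L^2(C)$ be as in (R), and let $\Phi_k,\gamma_k$ be an orthonormal eigenbasis of $\mathcal G$. Test with $h(r)\Phi_k$, $h\in C_c^\infty(0,\infty)$. By (13), $D(h\Phi_k)=\omega(h'+\frac{\gamma_k}rh)\Phi_k$, so $c_k(r)=\int_L\langle\omega\Phi_k,\varphi(r\,\cdot)\rangle$ and $f_k=\int_L\langle\Phi_k,f(r\,\cdot)\rangle$ satisfy
$$c_k'+(2-\gamma_k)\frac{c_k}r=-f_k .$$
Put $t=\log r$, $c_k=e^{-t/2}w$, $f_k=e^{-3t/2}F$. Then
$$w'+nw=-F,\quad n=\tfrac32-\gamma_k,\quad\int w^2e^{2t}dt=\int c_k^2r^2dr<\infty,\quad\int F^2dt=\int f_k^2r^2dr .$$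
By Lemma 8, $\gamma_k\le0$ or $\gamma_k\ge2$, so $n\ge\frac32$ or $n\le-\frac12$, and Lemma 6 applies: $\|w\|\le2\|F\|$, $\|w'\|\le2\|F\|$, $|\gamma_k|\|w\|\le\frac{|n|+3/2}{|n|}\|F\|\le4\|F\|$.

**Step 3: reassemble.** Since $\int c_k^2dr=\|w\|^2$ and $\int(c_k')^2r^2dr=\|w'-\frac12w\|^2$, for $u=\sum c_k\Phi_k$ the functions $\partial_ru$, $u/r$, $\mathcal Gu/r$ are in $L^2(C)$. The identity of Lemma 8, applied to partial sums and their differences, gives $\nabla_Lu/r\in L^2$. The partial sums are in $H^1$ (the apex is removed with $\min(1,r/\delta)$, as in Lemma 7) and take values in $V_i^+$ on faces, hence so does $u$. Finally $c_k=\int\langle\Phi_k,-\omega\varphi\rangle$, so $u=-\omega\varphi$ and $\varphi=\omega u$. As $|\nabla\omega|\le C/r$ and $u/r\in L^2$, $\nabla\varphi\in L^2$; and $\varphi\in\omega V_i^+=V_i^-$ on faces. So $\varphi\in H^1_-(C)$. $\square$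

### 6.4 From cones to the polyhedron

*Proof of Proposition 5.* We prove (R) near a point $p\in\bar P$ by comparing with the cone at $p$.

**Step 1: a datum on the cone that agrees with $\mathfrak d$ near $p$.** In suitable affine coordinates (keeping the frame $f_k$ and its identification with $q_k$), $p=0$, $f_k(0)=\partial_k$, and near $0$ $\bar P$ coincides with a cone $C=\{\alpha_i\le0,\ i\in I(p)\}$, $\alpha_i$ linear, $I(p)=\{i:p\in F_i\}$, of one of the four types of 6.2. With the constants $N_i(0)$ and the flat metric it is strict, since $\mathfrak d$ is strict on closed edges. Let $k$ be a smooth cutoff, $1$ on $B_1$, $0$ off $B_2$. For small $r$ put $f_l^r=\partial_l+k(x/r)(f_l-\partial_l)$, and let $g^r$ be the metric on $C$ with orthonormal frame $f^r$. Let $N_i^r$ be the normalization of $N_i(0)+k(x/r)(N_i-N_i(0))$, with $N_i$ smoothly extended off $F_i$, and let $\nu_i^r$ be the normalization of $\sum_l\alpha_i(f_l^r)q_l$. The latter is defined on all of $C$ and on the face $\alpha_i=0$ is the outward $g^r$-normal. This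 datum $\mathfrak d^r$ agrees with $\mathfrak d$ on $B_r$ and with the constant model off $B_{2r}$. As $|f_l-\partial_l|\le C|x|$, the factor $1/r$ from differentiating $k(x/r)$ is compensated, and the involutions $\chi_i^r(x)$, defined on all of $C$, satisfy
$$|\chi_i^r-\chi_i^0|\le C|x|\mathbf 1_{B_{2r}},\qquad|\partial\chi_i^r|\le C\mathbf 1_{B_{2r}} ,$$
where the superscript $0$ denotes the constant model. Constants here and below do not depend on $r$.

**Step 2: smallness of $L^2$ norms on small balls.** If $C\neq\mathbb R^3$, choose $v$ with $\alpha_i(v)<0$ for all $i\in I(p)$. Writing points as $y+tv$ with $y$ in a plane transverse to $v$, $C=\{t\ge\max_i\alpha_i(y)/|\alpha_i(v)|\}$ lies above a Lipschitz graph. Reflection across the graph extends $H^1(C)$ boundedly to $H^1(\mathbb R^3)$, so $\|\psi\|_{L^6(C)}\le C\|\psi\|_{H^1(C)}$ (and traces $H^1(C)\to L^2(\partial C)$ are bounded). By Hölder,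
$$\|\psi\|_{L^2(C\cap B_{2r})}\le Cr\|\psi\|_{L^6}\le Cr\|\psi\|_{H^1(C)} .\tag{15}$$

**Step 3: a map carrying the boundary conditions of $\mathfrak d^r$ to those of the model.** We construct $U:C\setminus0\to GL(\mathbb H)$ with $U=1$ off $B_{2r}$, $|U-1|\le Cr$, $|\nabla U|\le C\mathbf 1_{B_{2r}}$, and $U(x)V_i^{+,r}(x)=V_i^{+,0}$ on $F_i$. Here transversality (11) is used. Let $\Pi_i^r=\frac12(1+\chi_i^r)$ be the projection onto $V_i^{+,r}$. For adjacent $i,j$ the map $\Pi_i^0-\Pi_j^0$ is injective: if $\Pi_i^0x=\Pi_j^0x$, this vector is in $V_i^{+,0}\cap V_j^{+,0}=0$, so $x\in V_i^{-,0}\cap V_j^{-,0}=0$. Hence for small $r$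
$$Q_{ij}^r=(\Pi_i^r-\Pi_j^r)^{-1}(1-\Pi_j^r)$$
is defined and depends smoothly on $\chi_i^r,\chi_j^r$. It is the projection onto $V_i^{+,r}$ along $V_j^{+,r}$: it kills $V_j^{+,r}$, and for $x\in V_i^{+,r}$ we have $(\Pi_i^r-\Pi_j^r)x=(1-\Pi_j^r)x$, so $Q_{ij}^rx=x$. Put
$$T_i=\Pi_i^0\Pi_i^r+(1-\Pi_i^0)(1-\Pi_i^r),\qquad T_{ij}=Q_{ij}^0Q_{ij}^r+(1-Q_{ij}^0)(1-Q_{ij}^r).$$
Then $T_i$ maps $V_i^{+,r}$ into $V_i^{+,0}$, and $T_{ij}$ does so for both $i$ and $j$. Both equal $1$ where $\chi^r=\chi^0$, so $|T-1|\le C|x|\mathbf 1_{B_{2r}}$ and $|\partial T|\le C\mathbf 1_{B_{2r}}$. For $C=\mathbb R^3$, half-space, wedge take $U=1,T_i,T_{ij}$. For a pointed cone take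
$$U=\zeta_0+\sum\zeta_iT_i+\sum\zeta_{ij}T_{ij}$$
with a partition of unity, smooth and homogeneous of degree $0$ on $C\setminus0$: $\operatorname{supp}\zeta_0$ avoids $\partial C$, $\operatorname{supp}\zeta_i$ meets no face but $F_i$, and $\operatorname{supp}\zeta_{ij}$ ($i,j$ adjacent) meets no faces but $F_i,F_j$. Since $|\nabla\zeta|\le C/|x|$ and $|T-1|\le C|x|$, the bounds hold. On $F_i$ only $\zeta_i$ and the $\zeta_{ij}$ are nonzero, so $UV_i^{+,r}\subset V_i^{+,0}$, with equality since $U$ is invertible for small $r$. Call this $U_+$, and construct $U_-$ likewise for $V^-$ (replace $N$ by $-N$).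

**Step 4: perturb.** By (15), multiplication by $U_\pm^{\pm1}-1$ has norm $\le Cr$ on $H^1(C)$. So $U_\pm:H^1_\pm(\mathfrak d^r)\to H^1_\pm(\mathfrak d^0)$ are isomorphisms. Let $U=\operatorname{diag}(U_+,U_-)$. The first-order coefficients of $D^r$ differ from those of $D_0$ by $\le Cr$, and its zero-order terms are bounded by $C\mathbf 1_{B_{2r}}$. With (15) again,
$$\big\|(\mathfrak D^r\pm\sqrt{-1})U^{-1}-(\mathfrak D_0\pm\sqrt{-1})\big\|_{H^1_+(\mathfrak d^0)\oplus H^1_-(\mathfrak d^0)\to L^2}\le Cr .$$
By Lemma 9, $\mathfrak D^r\pm\sqrt{-1}$ is onto for $r$ small. As $\mathfrak D^r$ is symmetric in $L^2(dV_{g^r})$, it is self-adjoint.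

**Step 5: conclude (R).** Let $\varphi,f$ in (R) be supported in $B_{r/2}(p)$, and let $\xi$ be a cutoff, $\xi=1$ on $B_{r/2}$, supported in $B_r$. For $\psi\in H^1_+(\mathfrak d^r)$ we have $\xi\psi\in H^1_+(\mathfrak d)$ and $\int\langle D^r\psi,\varphi\rangle=\int\langle D(\xi\psi),\varphi\rangle=\int\langle\psi,f\rangle$. So $(0,\varphi)\in\operatorname{dom}(\mathfrak D^r)^*=\operatorname{dom}\mathfrak D^r$, i.e. $\varphi\in H^1_-(\mathfrak d^r)$, and by its support $\varphi\in H^1_-(\mathfrak d)$. Finitely many such balls cover $\bar P$, which proves (R). $\square$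

## 7. The index does not change along strict data

**Proposition 10.** Along a path $\mathfrak d_t=(g_t,N^t)$ of strict data, continuous in $C^2\times C^1$, $\operatorname{ind}D_+$ is constant.

*Proof.* **Step 1: a fixed Hilbert space.** Let $v_t=dV_{g_t}/dx$ and $A_t=v_t^{1/2}\mathfrak D_tv_t^{-1/2}$. It is self-adjoint in the fixed complexified space $L^2(\bar P,dx)^{\oplus2}$ with domain $H^1_+(\mathfrak d_t)\oplus H^1_-(\mathfrak d_t)$; the domains still move with $t$.

**Step 2: norm-resolvent continuity.** Let $t_k\to t$, $F_k\rightharpoonup F$ weakly, $u_k=(A_{t_k}+\sqrt{-1})^{-1}F_k$. Then $\|u_k\|,\|A_{t_k}u_k\|\le\|F_k\|$, so by (10), with constants uniform along the path, $u_k$ is bounded in $H^1$. Every subsequence has a further subsequence converging weakly in $H^1$, strongly in $L^2$, with strongly convergent traces, to some $u$. It satisfies the boundary conditions of $\mathfrak d_t$ and $(A_t+\sqrt{-1})u=F$. So $u_k\to(A_t+\sqrt{-1})^{-1}F$ strongly. If $\|(A_{t_k}+\sqrt{-1})^{-1}-(A_t+\sqrt{-1})^{-1}\|\not\to0$, choose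 unit vectors $F_k$ realizing this, weakly convergent to some $F$ after passing to a subsequence. Both $(A_{t_k}+\sqrt{-1})^{-1}F_k$ and, by compactness, $(A_t+\sqrt{-1})^{-1}F_k$ converge to $(A_t+\sqrt{-1})^{-1}F$: contradiction.

**Step 3: count.** Let $\Gamma=\operatorname{diag}(1,-1)$, so $\Gamma A_t=-A_t\Gamma$. For $c>0$ with $\pm c\notin\operatorname{spec}A_{t_0}$, the projection $P_t=\mathbf 1_{(-c,c)}(A_t)$ is of finite rank and norm continuous near $t_0$, and it commutes with $\Gamma$, being a function of $A_t^2$. So the ranks of $\frac12(1\pm\Gamma)P_t$ are locally constant. Their difference is $\operatorname{ind}D_+$, because $A_t$ exchanges isomorphically the $\pm$ parts of each nonzero eigenspace of $A_t^2$, and on the kernel the difference is $\dim\ker D_+-\dim\ker D_-$. $\square$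

## 8. The index is at least one

**Proposition 11.** For $g$ satisfying the angle hypothesis in (2) and every $\sigma\in(0,1]$, $(g,N^{(\sigma)})$ is strict and $\operatorname{ind}D_+(g,N^{(\sigma)})\ge1$.

*Proof.* Strictness was shown after Lemma 4.

**Step 1: deform to the flat metric with a small tilt.** Connect through strict data: from $(g,N^{(\sigma)})$ to $(g,N^{(1)})$ by increasing $\sigma$; then along $((1-t)g+t\delta,N^{(1)})$, strict for every metric since $\langle N_i^{(1)},N_j^{(1)}\rangle=1>\langle\nu_i,\nu_j\rangle$ on edges; then from $(\delta,N^{(1)})$ to $(\delta,N^{(\epsilon)})$ by decreasing $\sigma$, strict by Lemma 4 since $\nu_i=a_i$ for $\delta$. By Proposition 10 it remains to show $\operatorname{ind}D_+(\delta,N^{(\epsilon)})\ge1$ for some $\epsilon>0$.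

**Step 2: no kernel on the minus side, with a uniform bound.** We claim that there are $c,\epsilon_0>0$ with $\|D\varphi\|\ge c\|\varphi\|$ for $\varphi\in H^1_-(\delta,N^{(\epsilon)})$, $0<\epsilon\le\epsilon_0$. Otherwise there are $\epsilon_k\to0$ and $\varphi_k\in H^1_-(\delta,N^{(\epsilon_k)})$ with $\|\varphi_k\|=1$, $\|D\varphi_k\|\to0$, bounded in $H^1$ by (10). By (8) with $R=H=0$, $\|\nabla\varphi_k\|^2\le\|D\varphi_k\|^2+\frac12\int_\partial|dN^{(\epsilon_k)}|_1|\varphi_k|^2\to0$. So a subsequence converges in $H^1$ to a constant $\varphi\ne0$ with $a_i\varphi=-\varphi a_i$ for all $i$. As $\bar P$ is compact, the $a_i$ span $\mathbb R^3$, so $\varphi^{-1}a\varphi=-a$ for all $a\in\mathbb R^3$. But conjugation is a rotation, and $-1\notin SO(3)$: contradiction.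

**Step 3: a kernel on the plus side.** On the plus side, $\psi=1$ satisfies $a_i\psi=\psi a_i$, so for $\epsilon=0$ there is a solution. We show that it cannot disappear. Suppose that $\ker D_+(\delta,N^{(\epsilon)})=0$ for a sequence $\epsilon\to0$. By Step 2 and Proposition 5, along it $D_+$ is bijective, $D_+^*=D_-$, and $\|D_+^{-1}\|=\|D_-^{-1}\|\le1/c$, i.e. $\|D\psi\|\ge c\|\psi\|$ on $H^1_+(\delta,N^{(\epsilon)})$. Choose, independently of $\epsilon$, a smooth $\eta\not\equiv0$ vanishing near $\Sigma$ with $\|\nabla\eta\|<\frac c4\|\eta\|$ (a smoothed logarithmic cutoff as in Lemma 2). Choose smooth $\zeta_i$ with $\zeta_i=1$ on $F_i\cap\operatorname{supp}\eta$ and $\zeta_i=0$ on $F_j\cap\operatorname{supp}\eta$, $j\ne i$, supported where the formula for $N_i^{(\epsilon)}$ makes sense; this is possible since the sets $F_i\cap\operatorname{supp}\eta$ are compact and disjoint. Let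
$$u_i^\epsilon=\tfrac12(1-a_iN_i^{(\epsilon)}),\qquad\psi_\epsilon=\eta\Big(1+\sum_i\zeta_i(u_i^\epsilon-1)\Big).$$
On $F_i$, $u_i^\epsilon=\frac12(1+\chi_i)1\in V_i^+$, so $\psi_\epsilon=\eta u_i^\epsilon\in V_i^+$ there, and $\psi_\epsilon\in H^1_+(\delta,N^{(\epsilon)})$. As $\epsilon\to0$, $u_i^\epsilon\to\frac12(1-a_ia_i)=1$ in $C^1$, so $\|D\psi_\epsilon\|\to\|D\eta\|=\|\nabla\eta\|$ and $\|\psi_\epsilon\|\to\|\eta\|$. This gives $\|\nabla\eta\|\ge c\|\eta\|$, a contradiction. Hence for all small $\epsilon$, $\ker D_+\neq0=\ker D_-$, and the index is $\ge1$. $\square$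

## 9. A section with $\hat\nabla\psi=0$

**Proposition 12.** Under (2) there is $\psi:\bar P\to\mathbb H$, smooth up to the boundary and nowhere zero, with
$$\nabla_X\psi=\tfrac12X\psi q_1\ \text{ on }\bar P,\qquad\nu_i\psi=\psi a_i\ \text{ on }F_i .\tag{16}$$

*Proof.* **Step 1: solve the tilted problems.** For $\epsilon\in(0,\frac12]$ take the strict datum $(g,N^{(\epsilon)})$. The operator $\hat D=D+\frac32(\cdot)q_1:H^1_+\to L^2$ is a compact perturbation of $D_+$, so it has index $\ge1$. Hence there is $\psi_\epsilon\in H^1_+(g,N^{(\epsilon)})$ with $\hat D\psi_\epsilon=0$, $\|\psi_\epsilon\|=1$. Then $\|D\psi_\epsilon\|=\frac32$, and by (10) $\psi_\epsilon$ is bounded in $H^1$ uniformly in $\epsilon$.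

**Step 2: remove the tilt.** As $N_i^{(\epsilon)}=a_i+O(\epsilon)$ in $C^1$, (2) gives $H+2N^{(\epsilon)}\cdot q_1-|dN^{(\epsilon)}|_1\ge-C\epsilon$. With $R+6\ge0$, (9) and (7),
$$\int|\hat\nabla\psi_\epsilon|^2\le C\epsilon\int_\partial|\psi_\epsilon|^2\le C'\epsilon .$$
A subsequence converges in $L^2$. Since $\nabla_X\psi_\epsilon=\hat\nabla_X\psi_\epsilon+\frac12X\psi_\epsilon q_1$, it then converges strongly in $H^1$, to some $\psi$ with $\|\psi\|=1$. Traces converge, so $\psi$ satisfies (16), the boundary condition almost everywhere.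

**Step 3: smoothness and non-vanishing.** The first equation reads $\partial_k\psi=M_k\psi$ with matrix functions $M_k$ smooth on $\bar P$; extend them smoothly to $\mathbb R^3$. Bootstrapping gives $\psi\in C^\infty(\operatorname{int}\bar P)$. Let $S(x)$ be the value at $t=1$ of the solution of $\dot S=\sum_k(x-x_0)^kM_k(x_0+t(x-x_0))S$, $S(0)=1$. It is smooth on $\mathbb R^3$ with invertible values, and $\psi(x)=S(x)\psi(x_0)$ on the star-shaped set $\operatorname{int}\bar P$. So $\psi=S\psi(x_0)$ is smooth on $\bar P$, and as $\psi\not\equiv0$ it vanishes nowhere. $\square$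

## 10. From the section to the polyhedron $P'$

*Proof of Theorem 1.* **Step 1: coordinates.** The purpose is to find $x^1,x^2,x^3$ with $g=(x^1)^{-2}\sum(dx^j)^2$. Let $u=|\psi|^2>0$ and $e_j=\psi q_j\psi^{-1}$, an orthonormal frame of unit imaginary quaternions, i.e. of unit vector fields. As $\psi q_1=e_1\psi$, (16) says $\nabla_X\psi=\frac12Xe_1\psi$. So
$$Xu=2\langle\nabla_X\psi,\psi\rangle=\langle Xe_1\psi,\psi\rangle=-u\langle X,e_1\rangle,\qquad du=-u\,e_1^\flat .$$
Differentiating $e_j\psi=\psi q_j$ gives $(\nabla_Xe_j)\psi=\frac12Xe_1\psi q_j-\frac12e_jXe_1\psi=\frac12[Xe_1,e_j]\psi$, hence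
$$\nabla_Xe_j=\tfrac12[Xe_1,e_j]=(X\times e_1)\times e_j=\langle X,e_j\rangle e_1-\delta_{1j}X ,$$
the formula (1) of the model. It implies $de_j^\flat=e_j^\flat\wedge e_1^\flat$. Also $d(u^{-1})=u^{-1}e_1^\flat$, so
$$d(u^{-1}e_j^\flat)=u^{-1}e_1^\flat\wedge e_j^\flat+u^{-1}e_j^\flat\wedge e_1^\flat=0 .$$
As $\bar P$ is convex, there are functions $x^1=1/u>0$, $x^2$, $x^3$ with $dx^j=u^{-1}e_j^\flat$. They are smooth on $\bar P$, since integrating smooth extensions of these forms along segments from $x_0$ gives smooth extensions. The map $\Phi=(x^1,x^2,x^3):\bar P\to\mathbb R^3_+$ satisfies $\sum(dx^j)^2=u^{-2}g=(x^1)^2g$, i.e. $g=\Phi^*b$.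

**Step 2: faces go into planes.** On $F_i$, (16) gives $\nu_i=\psi a_i\psi^{-1}=\sum_ja_i^je_j$. So at points of $F_i$, for every vector $X$,
$$a_i\cdot d\Phi(X)=u^{-1}\langle\nu_i,X\rangle_g .\tag{17}$$
Thus $a_i\cdot\Phi$ is a constant $s_i'$ on $F_i$. Let $P'=\{x:a_i\cdot x\le s_i'\ \forall i\}$.

**Step 3: the image near one point.** For $p\in\bar P$ put $K_p=\{x:a_i\cdot x\le s_i',\ i\in I(p)\}$. We claim: there are arbitrarily small neighbourhoods $B$ of $p$ in $\mathbb R^3$ and, for each, a ball $\Delta$ about $\Phi(p)$, such that $\Phi$ is injective on $B\cap\bar P$ and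
$$\Phi(B\cap\bar P)\cap\Delta=K_p\cap\Delta .\tag{18}$$
Extend $\Phi$ to a diffeomorphism $\tilde\Phi$ of a small neighbourhood $B$ of $p$ meeting only the faces in $I(p)$. Let $\Delta\subset\tilde\Phi(B)$ and $O=\Phi(B\cap\bar P)\cap\Delta$, closed in $\Delta$. The boundary of $O$ in $\Delta$ lies in the planes $\{a_i\cdot x=s_i'\}$, $i\in I(p)$, all through $\Phi(p)$. So each component of $\Delta$ minus these planes (an open convex cone with apex $\Phi(p)$, intersected with $\Delta$) is contained in $O$ or disjoint from it. For $i\in I(p)$ the covector $\langle\nu_i,\cdot\rangle_g$ is a positive multiple of $a_i\cdot$, both being outward conormals of $F_i$. So by (17) the tangent cone of $O$ at $\Phi(p)$ is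
$$d\Phi(\{v:a_i\cdot v\le0,\ i\in I(p)\})=\{w:a_i\cdot w\le0,\ i\in I(p)\}.$$
A component contained in $O$ must therefore lie in $\operatorname{int}K_p$. Since $\operatorname{int}K_p\cap\Delta$ is convex and misses the planes, the component equals $\operatorname{int}K_p\cap\Delta$. Now $O\ne\emptyset$ is the closure of its interior in $\Delta$, so it contains at least one component, and $O=K_p\cap\Delta$.

**Step 4: $\Phi(\bar P)\subset P'$.** Let $q$ maximize $a_i\cdot\Phi$ on $\bar P$. By (18), $a_i\cdot w\le0$ whenever $a_k\cdot w\le0$ for all $k\in I(q)$. By Farkas' lemma $a_i=\sum_{k\in I(q)}c_ka_k$ with $c_k\ge0$. For $y\in\bar P$ we get $a_i\cdot(y-q)=\sum c_k(a_k\cdot y-s_k)\le0$. So $q$, as a point of $\bar P\subset\mathbb R^3$, maximizes the linear function $a_i$ on $\bar P$, that is, $q\in F_i$. Hence $\max a_i\cdot\Phi=s_i'$.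

**Step 5: $\Phi$ is a homeomorphism onto $P'$.** For each $p$, $P'\cap\Delta\subset K_p\cap\Delta=\Phi(B\cap\bar P)\cap\Delta\subset P'\cap\Delta$. So equality holds throughout, and $\Phi:\bar P\to P'$ is a local homeomorphism. As $\bar P$ is compact and $P'$ is convex (connected and simply connected), $\Phi$ is a covering of $P'$, hence, $\bar P$ being connected, a homeomorphism onto $P'$. With $d\Phi$ invertible it is a diffeomorphism, and $P'=\Phi(\bar P)$ is compact in $\mathbb R^3_+$.

**Step 6: faces correspond.** If $a_k\cdot\Phi(p)=s_k'$, then $K_p\cap\Delta=P'\cap\Delta\subset\{a_k\cdot x\le s_k'\}$, so $a_k\cdot w\le0$ whenever $a_i\cdot w\le 0$ for all $i\in I(p)$, and the Farkas argument of Step 4 gives $p\in F_k$. So $p\in F_k\iff a_k\cdot\Phi(p)=s_k'$: $\Phi$ maps $F_k$ onto $P'\cap Z(a_k,s_k')$, and $P'$ has the combinatorial type of $\bar P$.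

Thus $\Phi:(M,g)\to(P',b)$ is the required isometry. $\blacksquare$

## 11. Other curvature constants, labelled isometry classes, and sharpness

**Theorem 13 (general form, including the Euclidean case in dimension 3).** Let $\bar P\subset\mathbb R^3$ be any compact convex polyhedron with interior, outward unit normals $a_i$, let $w\in\mathbb R^3$, and let $g$ be a smooth metric on $\bar P$ with
$$R_g\ge-6|w|^2,\qquad H_{F_i}\ge-2\,w\cdot a_i,\qquad\theta_{ij}\le\beta_{ij}\quad(\cos\beta_{ij}=-a_i\cdot a_j).$$
Then equality holds everywhere. If $w\ne0$, $(\bar P,|w|^2g)$ is isometric, face by face, to a polyhedron of the same combinatorial type with outward normals $Aa_i$ in $(\mathbb R^3_+,b)$, where $A\in SO(3)$, $Aw=|w|\partial_1$. If $w=0$, $(\bar P,g)$ is isometric, face by face, to a Euclidean polyhedron of the same combinatorial type with outward normals $a_i$.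

*Proof.* Let $w\ne0$. Rotate $\bar P$ by $A$ and replace $g$ by $|w|^2g$. Scalar curvature is divided by $|w|^2$, mean curvature by $|w|$, and $w\cdot a_i=|w|\,\partial_1\cdot Aa_i$, so we are reduced to $w=\partial_1$, i.e. to (2). The proof of Theorem 1 never used $\bar P\subset\mathbb R^3_+$. Equality holds since it holds for the polyhedron $P'$ by Section 2.

Let $w=0$. In Section 9 use $D$ and (8) in place of $\hat D$ and (9): Proposition 11 gives $\psi_\epsilon\in H_+^1(g,N^{(\epsilon)})$ with $D\psi_\epsilon=0$, $\|\psi_\epsilon\|=1$, and (8) gives $\int|\nabla\psi_\epsilon|^2\le C\epsilon$. The limit satisfies $\nabla\psi=0$, $\nu_i\psi=\psi a_i$. Then $u=|\psi|^2$ is constant, the $e_j=\psi q_j\psi^{-1}$ are parallel, the forms $e_j^\flat$ are closed, and $dx^j=e_j^\flat$ defines $\Phi:\bar P\to\mathbb R^3$ with $\Phi^*\delta=g$ and $a_i\cdot d\Phi=\langle\nu_i,\cdot\rangle_g$ on $F_i$. Steps 3–6 of Section 10 apply verbatim. $\square$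

**Theorem 14 (converse and classification).** Let $\bar P$ be as in Theorem 1. Every polyhedron $P'=\{a_i\cdot x\le s_i'\}\subset\mathbb R^3_+$ of the same combinatorial type as $\bar P$ satisfies the hypotheses of Theorem 1, with equality. Two such, $P'$ and $P''$, are isometric by a face-label-preserving isometry if and only if $P''=\lambda P'+\tau$ with $\lambda>0$, $\tau\in\{0\}\times\mathbb R^2$. In particular $\bar P+t\partial_1$, $t>0$, is never label-isometric to $\bar P$, so the freedom in $s_i'$ is needed.

*Proof.* **Step 1: equality and the diffeomorphism.** Curvatures and angles of $P'$ were computed in Section 2. We also check that $P'$ is diffeomorphic to $\bar P$ with faces corresponding. Let $v\leftrightarrow v'$ be corresponding vertices, so $I(v)=I(v')$; both have normal cone generated by $a_i$, $i\in I(v)$. Then $P_t=(1-t)\bar P+tP'$ has vertices $v_t=(1-t)v+tv'$ with the same normal cones, and $P_t=\{a_i\cdot x\le s_i(t)\}$ with $s_i(t)=(1-t)s_i+ts_i'$. Given $x\in P_t$, choose a vertex $v$ such that $I(v)$ contains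 all labels of faces of $P_t$ through $x$, and let $c=v'-v$; for these labels $a_i\cdot c=s_i'-s_i$. Cover $\{(x,t):x\in P_t\}$ by finitely many small patches centred at such points, each meeting only the faces through its centre, and average the vectors $c$ with a partition of unity defined near this set. The result is a smooth time-dependent field $X_t$ with $a_i\cdot X_t=\dot s_i$ in a neighbourhood of every point of the $i$-th face of $P_t$: only patches containing that point are active nearby, and for those $i$ is a label of the centre. So $a_i\cdot x-s_i(t)$ is constant along flow lines near the $i$-th face, and the flow carries $\bar P$ to $P'$ diffeomorphically, face to face.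

**Step 2: classification.** The maps $x\mapsto\lambda x+\tau$ are isometries of $b$ preserving the frame $e_j=x^1\partial_j$ and the labels. Conversely let $F:P'\to P''$ be a labelled isometry; it is the restriction of an isometry of $\mathbb H^3$. At a vertex $v'$, $F_*$ maps the outward normals $\sum_ja_i^je_j$ to the corresponding ones at $v''=F(v')$. Three of them are linearly independent, so $F_*e_j=e_j$ there. The unique map $x\mapsto\lambda x+\tau$ taking $v'$ to $v''$ has the same value and differential at $v'$, so it equals $F$.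

**Step 3: vertical translates.** If $\bar P+t\partial_1=\lambda\bar P+\tau$, Euclidean volumes give $\lambda=1$, so $t\partial_1=\tau$ and $t=0$. $\square$

**Theorem 15 (no hypothesis can be relaxed).** For every $\bar P$ as in Theorem 1, each of the hypotheses 1, 2, 3, and every $\varepsilon>0$, there is $(M,g)$ satisfying the other two, and the chosen one up to an error $\varepsilon$ (that is, $R\ge-6-\varepsilon$, respectively $H_{F_i}\ge-2a_i^1-\varepsilon$, respectively $\theta_{ij}\le\beta_{ij}+\varepsilon$), for which the conclusion of Theorem 1 fails.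

*Proof.* **Hypothesis 1.** Take $g=(1+t\eta)^4b$ on $\bar P$ with $0\ne\eta\in C_c^\infty(\operatorname{int}\bar P)$. Mean curvatures and angles are unchanged, and $|R+6|\le\varepsilon$ for small $t$. From $R=(1+t\eta)^{-5}(-8\Delta(1+t\eta)-6(1+t\eta))$ we get $\frac d{dt}R|_{t=0}=-8\Delta\eta+24\eta$. This is not identically $0$: multiplying by $\eta$ and integrating gives $\int8|\nabla\eta|^2+24\eta^2>0$. So $R\not\equiv-6$ for small $t\ne0$.

**Hypothesis 2.** In $(\mathbb R^3_+,b)$ push one face of $\bar P$ by a small nonzero bump compactly supported in its interior. The new face has $H\ge-2a_i^1-\varepsilon$, everything else is unchanged, and the region is still diffeomorphic to $\bar P$. Umbilicity is conformally invariant, and a connected umbilic surface in $\mathbb R^3$ is an open piece of a sphere or plane. The new face agrees with a plane on an open set without being planar, so it is not umbilic, while the faces of every $P'$ are.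

**Hypothesis 3.** Translate so that $0\in\operatorname{int}\bar P$, i.e. all $s_i>0$, and for small $\tau>0$ let $P_\tau=\{x:(a_i-\tau s_i\partial_1)\cdot x\le s_i\ \forall i\}$. For small $\tau$ these sets are uniformly bounded, so $1+\tau x^1>0$ on $P_\tau$, and the inequalities read $a_i\cdot\frac x{1+\tau x^1}\le s_i$. So $P_\tau$ is the image of $\bar P$ under the projective map $y\mapsto y/(1-\tau y^1)$, which is close to the identity; it has the same combinatorial type and is diffeomorphic to $\bar P$, face by face. Translate it into $\mathbb R^3_+$ and use $b$. Its normals $a_i^\tau=\frac{a_i-\tau s_i\partial_1}{|a_i-\tau s_i\partial_1|}$ converge to $a_i$, so the angles change by at most $\varepsilon$. The $\tau$-derivative at $0$ of the first component of $a_i^\tau$ is $-s_i(1-(a_i^1)^2)$, negative if $a_i\ne\pm\partial_1$; if $a_i=\pm\partial_1$ the normal is unchanged for small $\tau$. So $R=-6$ and $H=-2(a_i^\tau)^1\ge-2a_i^1$, with strict inequality on some face, since not all $a_i$ are $\pm\partial_1$. This is impossible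 for a polyhedron $P'$ as in the conclusion, whose faces have $H=-2a_i^1$. $\square$
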